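\title{Association schemes without a cyclotomic splitting field}

\begin{abstract}
We construct commutative association schemes whose rational adjacency algebra is split by no cyclotomic field. For primes $p\ge5$ and $q\equiv1\pmod p$ the scheme has $3pq$ points and rank $4p+2$, and it has an eigenvalue whose cube is $q$ times a Jacobi sum. For $p=5$, $q=11$ it has $165$ points and rank $22$, and its symmetrization is a symmetric example of rank $12$. We determine the smallest splitting field of these schemes, and we show with direct products that the smallest splitting field of a commutative scheme can have arbitrarily large degree over its largest cyclotomic subfield.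
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a finite nonempty set and let $S=\{s_0,\dots,s_d\}$ be a partition of $X\times X$ into nonempty relations. The pair $(X,S)$ is an \emph{association scheme} if $s_0$ is the diagonal $\{(x,x):x\in X\}$, if the transpose $s^*=\{(y,x):(x,y)\in s\}$ of each $s\in S$ lies in $S$, and if for all $i,j,k$ there is an integer $p_{ij}^k\ge0$ such that, for every $(x,y)\in s_k$, exactly $p_{ij}^k$ points $z\in X$ satisfy $(x,z)\in s_i$ and $(z,y)\in s_j$. The number $d+1$ is the \emph{rank}. If $A_i$ is the adjacency matrix of $s_i$, with entries $0$ and $1$, the last axiom says $A_iA_j=\sum_kp_{ij}^kA_k$. Hence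
\[
\mathbb{Q}S=\bigoplus_{i=0}^d\mathbb{Q}A_i\subseteq M_{|X|}(\mathbb{Q})
\]
is an algebra, the \emph{rational adjacency algebra}. It is semisimple: if $A$ lies in a nilpotent ideal, then $AA^T$ is symmetric and nilpotent, so $AA^T=0$ and $A=0$. The scheme is \emph{commutative} if $\mathbb{Q}S$ is, and \emph{symmetric} if $s^*=s$ for all $s\in S$. A field $K\supseteq\mathbb{Q}$ is a \emph{splitting field} of $\mathbb{Q}S$, or \emph{splits} $\mathbb{Q}S$, if $K\otimes_{\mathbb{Q}}\mathbb{Q}S$ is isomorphic to a direct sum of full matrix algebras $M_n(K)$. Throughout, $\zeta_m=e^{2\pi i/m}$, number fields are subfields of $\mathbb{C}$, and a \emph{cyclotomic field} is a field $\mathbb{Q}(\zeta_m)$ with $m\ge1$. We take the following question from Herman~\cite{Herman}.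

\medskip
\noindent\textbf{Question.} \emph{Does $\mathbb{Q}S$ have, for every finite association scheme $(X,S)$, a splitting field contained in a cyclotomic field?}
\medskip

Every extension of a splitting field is again a splitting field, because $E\otimes_KM_n(K)\cong M_n(E)$. So it is equivalent to ask whether some $\mathbb{Q}(\zeta_m)$ splits $\mathbb{Q}S$.

A splitting field measures which irrationalities are needed to write down the irreducible representations of $\mathbb{Q}S$. For a commutative scheme these irrationalities are the eigenvalues of the matrices $A_i$ (Proposition~\ref{prop:criterion}), and the question asks whether all these eigenvalues lie in a cyclotomic field. The first examples suggest that they do. In rank $2$ the eigenvalues are $1$, $|X|-1$ and $-1$. In commutative rank $3$ they lie in a quadratic field (Example~\ref{ex:rank3}). For $X=\mathbb{Z}_m=\mathbb{Z}/m\mathbb{Z}$ with the relations $y-x=j$ they are the $m$th roots of unity. For the orbitals of any transitive permutation group, commutative or not, Brauer's theorem on splitting fields of finite groups gives a cyclotomic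 splitting field (Proposition~\ref{prop:schurian}). Finally, every scheme shares one property with the cyclotomic case: the centers of the simple components of $\mathbb{Q}S$ are totally real or CM fields (Proposition~\ref{prop:cm}), as are all subfields of cyclotomic fields. Nevertheless the answer is negative.

\begin{theorem}\label{thm:main}
Let $p\ge5$ and $q\equiv1\pmod p$ be primes, and let $(X,S)$ be the commutative association scheme of rank $4p+2$ on $3pq$ points constructed in Section~\ref{sec:scheme}. Then no cyclotomic field is a splitting field of $\mathbb{Q}S$. In particular, for $p=5$ and $q=11$ there is such a scheme on $165$ points, of rank $22$.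
\end{theorem}

The source of the irrationality is a directed triangle whose three edges carry Gauss sums $g_0,g_1,g_2$ as weights. Its eigenvalues are the cube roots of $g_0g_1g_2$, and such a cube root need not be cyclotomic although each $g_k$ is. Section~\ref{sec:triangle} develops this idea and carries out the arithmetic by hand for $p=5$, $q=11$. Section~\ref{sec:scheme} turns the weighted matrix into a scheme and lists its characters. Section~\ref{sec:field} proves Theorem~\ref{thm:main} and the finer Theorem~\ref{thm:fine}, which determines the smallest splitting field and treats symmetric schemes and direct products. Section~\ref{sec:hyp} shows that the conclusion can fail when $p=3$ or when $q$ is a proper prime power.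

We write $\omega=\zeta_3$ and $\mu_3=\{1,\omega,\omega^2\}$, and $A^*$ is the conjugate transpose of a matrix $A$.

\section{Splitting fields of association schemes}\label{sec:general}

All schemes below are recognized through their algebras.

\begin{lemma}\label{lem:recognize}
Let $S$ be a partition of $X\times X$ into nonempty relations that contains the diagonal and is closed under transposition. If the complex span of the adjacency matrices is closed under multiplication, then $(X,S)$ is an association scheme.
\end{lemma}

\begin{proof}
The $(x,y)$ entry of $A_iA_j$ is the number of $z$ with $(x,z)\in s_i$ and $(z,y)\in s_j$. If $A_iA_j=\sum_kc_kA_k$, this number equals $c_k$ for every $(x,y)\in s_k$, because the $A_k$ are $01$-matrices with disjoint supports.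
\end{proof}

A \emph{character} of a commutative complex algebra $\mathcal{A}$ is an algebra homomorphism $f:\mathcal{A}\to\mathbb{C}$ with $f(1)=1$.

\begin{lemma}\label{lem:characters}
Let $\mathcal{A}\subseteq M_n(\mathbb{C})$ be a commutative subalgebra of dimension $r$ that contains $I$ and is closed under $A\mapsto A^*$. Then $\mathcal{A}$ has exactly $r$ characters $f_1,\dots,f_r$, the map $(f_1,\dots,f_r):\mathcal{A}\to\mathbb{C}^r$ is an isomorphism, the eigenvalues of $A\in\mathcal{A}$ are the numbers $f_i(A)$, and $f_i(A^*)=\overline{f_i(A)}$.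
\end{lemma}

\begin{proof}
The elements of $\mathcal{A}$ are commuting normal matrices, so they are diagonal in a common orthonormal basis. Let $f_1,\dots,f_m$ be the distinct functions on $\mathcal{A}$ that occur as diagonal entries. They are characters, and they have the last two properties. The map $(f_1,\dots,f_m)$ is injective, and it is surjective because distinct characters are linearly independent. So $m=r$ and $\mathcal{A}\cong\mathbb{C}^r$, whose only characters are the coordinate projections.
\end{proof}

The lemma applies to $\mathbb{C}S=\bigoplus_i\mathbb{C}A_i$ when $(X,S)$ is commutative. Let $L(S)\subseteq\mathbb{C}$ be the field generated by the numbers $f(A_i)$, where $f$ runs over the characters of $\mathbb{C}S$; these numbers are the eigenvalues of the $A_i$.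

\begin{proposition}\label{prop:criterion}
Let $(X,S)$ be a commutative scheme. A field $K\subseteq\mathbb{C}$ splits $\mathbb{Q}S$ if and only if $K\supseteq L(S)$.
\end{proposition}

\begin{proof}
Let $r$ be the rank. Suppose that $K$ splits $\mathbb{Q}S$. By commutativity all matrix blocks have size one, so $K\otimes\mathbb{Q}S\cong K^r$. A character $f$, restricted to $\mathbb{Q}S$ and extended $K$-linearly, gives a $K$-algebra homomorphism $K^r\to\mathbb{C}$. It sends the $r$ standard idempotents to numbers in $\{0,1\}$ with sum $1$, so it is a coordinate projection followed by the inclusion $K\subseteq\mathbb{C}$. Hence $f(A_i)\in K$. Conversely, let $K\supseteq L(S)$. Then $(f_1,\dots,f_r)$ defines a $K$-algebra homomorphism $K\otimes\mathbb{Q}S\to K^r$ with matrix $(f_j(A_i))$, and this matrix is invertible by Lemma~\ref{lem:characters}.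
\end{proof}

Thus $L(S)$ is the smallest splitting field in $\mathbb{C}$. An automorphism $\sigma$ of $\mathbb{C}$ permutes the characters, sending $f$ to the character with values $\sigma(f(A_i))$, so $L(S)$ is Galois over $\mathbb{Q}$.

\begin{example}\label{ex:rank3}
Let $(X,S)$ be commutative of rank $3$. One of its three characters sends each $A_i$ to its constant row sum and is rational. The group $\operatorname{Gal}(L(S)/\mathbb{Q})$ acts faithfully on the other two, so $[L(S):\mathbb{Q}]\le2$, and every quadratic field lies in a cyclotomic field.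
\end{example}

The next two propositions hold for noncommutative schemes as well. They are not used in the proof of Theorem~\ref{thm:main}, but they tell us where a counterexample can be found. A scheme is \emph{Schurian} if $S$ is the set of orbits on $X\times X$ of a transitive permutation group on $X$.

\begin{proposition}\label{prop:schurian}
If $(X,S)$ is Schurian, with group $G$ of exponent $m$, then $K=\mathbb{Q}(\zeta_m)$ splits $\mathbb{Q}S$.
\end{proposition}

\begin{proof}
A matrix commutes with the permutation matrices of $G$ if and only if it is constant on the orbits of $G$ on $X\times X$. Hence $K\otimes\mathbb{Q}S=\bigoplus_iKA_i=\operatorname{End}_{KG}(KX)$. Brauer's theorem states that $K$ splits $\mathbb{Q}G$, so every simple $KG$-module $Y$ has $\operatorname{End}_{KG}(Y)=K$. If $KX\cong\bigoplus_jY_j^{\,n_j}$ with pairwise nonisomorphic simple modules $Y_j$, then $\operatorname{End}_{KG}(KX)\cong\bigoplus_jM_{n_j}(K)$.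
\end{proof}

So every counterexample is non-Schurian; in particular, the schemes of Theorem~\ref{thm:main} are. Recall that a number field is \emph{totally real} if all its embeddings into $\mathbb{C}$ have real image, and \emph{CM} if it has no real embedding and is a quadratic extension of a totally real field.

\begin{proposition}\label{prop:cm}
For every association scheme, the center $K$ of each simple component of $\mathbb{Q}S$ is totally real or CM.
\end{proposition}

\begin{proof}
Transposition is an antiautomorphism of $\mathbb{Q}S$, so it restricts to an automorphism of the center $Z$. The algebra $Z$ is a product of number fields $eZ$, where $e$ runs over its primitive idempotents, and $K=eZ$ for some $e$. The matrix $e^T$ is again a primitive idempotent of $Z$, and $ee^T\ne0$ since $\operatorname{tr}(ee^T)>0$. Distinct primitive idempotents are orthogonal, so $e^T=e$, and transposition induces an automorphism $\kappa$ of $K$ with $\kappa^2=1$. An embedding $\varphi:K\to\mathbb{C}$ gives the character $z\mapsto\varphi(ez)$ of the complex span of $Z$, to which Lemma~\ref{lem:characters}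 applies. Therefore $\varphi(\kappa z)=\overline{\varphi(z)}$ for all $z\in K$ and all $\varphi$. If $\kappa=1$, then $K$ is totally real. If $\kappa\ne1$, no $\varphi$ is real, since otherwise $\varphi\circ\kappa=\varphi$; and the fixed field $K^\kappa$, of index $2$, is totally real, since each of its embeddings extends to some $\varphi$ and $\varphi(z)=\overline{\varphi(z)}$ on $K^\kappa$.
\end{proof}

This excludes the crudest candidates: $\sqrt[3]{2}$ is not an eigenvalue of a commutative scheme, because by Lemma~\ref{lem:characters} every Galois conjugate of a real eigenvalue is real. A cube root $\lambda$ with $\lambda\bar\lambda=q$ in every embedding is not excluded, and this is the kind of number that we construct.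

\section{Weighted triangles and Gauss sums}\label{sec:triangle}

\subsection*{The triangle}
Let $q>0$, let $a_0,a_1,a_2$ be complex numbers with $|a_k|^2=q$, and let
\[
D=\begin{pmatrix}0&a_0&0\\0&0&a_1\\a_2&0&0\end{pmatrix},\qquad c=\frac{a_0a_1a_2}{q}.
\]
Index rows and columns by $\mathbb{Z}_3$. The entry of $D^2$ at $(k,k+2)$ is $a_ka_{k+1}=qc/a_{k+2}=c\,\overline{a_{k+2}}$, and the entry of $D^*$ at the same place is $\overline{a_{k+2}}$. Hence
\begin{equation}\label{eq:triangle}
DD^*=D^*D=qI,\qquad D^2=cD^*,\qquad D^3=qcI,\qquad c\bar c=q .
\end{equation}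
Two features matter. The span of $I,D,D^*$ is closed under multiplication, as the span of adjacency matrices must be. And the eigenvalues of $D$ are the cube roots of $a_0a_1a_2$, which may generate a larger field than the weights do. It remains to find numbers of absolute value $\sqrt q$ that occur as eigenvalues of combinatorial matrices. Gauss sums are such numbers.

\subsection*{Gauss sums}
Let $q$ be a power of a prime $\ell$, and let $\theta(y)=\zeta_\ell^{\operatorname{Tr}y}$, where $\operatorname{Tr}:\mathbb{F}_q\to\mathbb{F}_\ell$ is the trace. This is a nontrivial character of the additive group, so $\sum_y\theta(ty)=0$ for $t\ne0$. The vectors $w_t=(\theta(ty))_{y\in\mathbb{F}_q}$, $t\in\mathbb{F}_q$, are therefore pairwise orthogonal of squared length $q$, and the all-ones $q\times q$ matrix $J$ satisfies $Jw_0=qw_0$ and $Jw_t=0$ for $t\ne0$. Let $\psi$ be a nontrivial character of $\mathbb{F}_q^\times$, extended by $\psi(0)=0$, so that $\sum_u\psi(u)=0$. Its Gauss sum is $g(\psi)=\sum_u\psi(u)\theta(u)$. Writing $u=rv$ in the double sum over $u,v\ne0$, we get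
\begin{equation}\label{eq:gauss}
|g(\psi)|^2=\sum_{r\ne0}\psi(r)\sum_{v\ne0}\theta\bigl((r-1)v\bigr)=(q-1)-\sum_{r\ne0,1}\psi(r)=q .
\end{equation}
Let $B_\psi$ be the $q\times q$ matrix with entry $\psi(y-x)$ at $(x,y)$. The $x$-entry of $B_\psi w_t$ is $\theta(tx)\sum_u\psi(u)\theta(tu)$, so
\begin{equation}\label{eq:eigen}
B_\psi w_0=0,\qquad B_\psi w_t=\overline{\psi(t)}\,g(\psi)\,w_t\quad(t\ne0).
\end{equation}
A single matrix $B_\psi$ has cyclotomic eigenvalues. We now place three copies of $\mathbb{F}_q$ at the vertices of a triangle and three such matrices on its edges. Put $N=I_3\otimes J$.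

\begin{lemma}\label{lem:beta}
Let $\psi_0,\psi_1,\psi_2$ be nontrivial characters of $\mathbb{F}_q^\times$ of odd order with $\psi_0\psi_1\psi_2=1$. Let $\beta$ be the matrix with rows and columns indexed by $\mathbb{Z}_3\times\mathbb{F}_q$ whose entry at $((k,x),(k+1,y))$ is $\psi_k(y-x)$ and whose other entries are $0$. Let $c=\sum_{t\in\mathbb{F}_q}\psi_0(t)\psi_1(1-t)$. Then
\begin{itemize}
\item[(i)] $\beta\beta^*=\beta^*\beta=qI-N$;
\item[(ii)] $\beta N=N\beta=0$;
\item[(iii)] $\beta^2=c\beta^*$ and $(\beta^*)^2=\bar c\beta$;
\item[(iv)] $\beta^3=c(qI-N)$, $\;c\bar c=q$, and $qc=g(\psi_0)g(\psi_1)g(\psi_2)$.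
\end{itemize}
\end{lemma}

\begin{proof}
Let $\epsilon_0,\epsilon_1,\epsilon_2$ be the standard basis of $\mathbb{C}^3$ and let $W_t$ be the span of the three vectors $\epsilon_k\otimes w_t$. The space $\mathbb{C}^{3q}$ is the orthogonal sum of the $W_t$. The block of $\beta$ in position $(k,k+1)$ is $B_{\psi_k}$, so by \eqref{eq:eigen} each $W_t$ is invariant under $\beta$. Hence each $W_t$ is invariant under $\beta^*$, which acts on it as the adjoint of $\beta|_{W_t}$. Put $c'=g(\psi_0)g(\psi_1)g(\psi_2)/q$; then $c'\overline{c'}=q$ by \eqref{eq:gauss}. We verify the matrix identities, with $c'$ in place of $c$, on each $W_t$.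

On $W_0$ we have $\beta=\beta^*=0$ and $N=q$, so both sides of each identity vanish. On $W_t$ with $t\ne0$ we have $N=0$, and $\beta(\epsilon_{k+1}\otimes w_t)=a_k\,\epsilon_k\otimes w_t$ with $a_k=\overline{\psi_k(t)}\,g(\psi_k)$. So $\beta$ acts on $W_t$ as the matrix $D$ with $|a_k|^2=q$, and
\[
a_0a_1a_2=\overline{(\psi_0\psi_1\psi_2)(t)}\;g(\psi_0)g(\psi_1)g(\psi_2)=qc' .
\]
The identities follow from \eqref{eq:triangle}, the second one in (iii) by taking adjoints.

To see that $c'=c$, compare the entries of $\beta^2=c'\beta^*$ at $((0,0),(2,1))$. On the left we find $\sum_y\psi_0(y)\psi_1(1-y)=c$. On the right we find $c'\,\overline{\psi_2(-1)}$, and $\psi_2(-1)=1$ because $\psi_2(-1)^2=1$ and $\psi_2$ has odd order.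
\end{proof}

The condition $\psi_0\psi_1\psi_2=1$ makes the product of the weights the same in all $q-1$ triangles; without it, $\beta^2$ is not a scalar multiple of $\beta^*$. It also removes $\zeta_\ell$ from the picture: the \emph{Jacobi sum} $c$ is a sum of values of the $\psi_k$ only. By (iv), on each $W_t$ with $t\ne0$ the eigenvalues of $\beta$ are the three cube roots of $qc$. If the three characters are equal, then $qc=g(\psi_0)^3$ and nothing is gained. If they are not, the following happens.

\begin{example}\label{ex:eleven}
Let $q=11$ and $\zeta=\zeta_5$. Modulo $11$ we have $2^0,\dots,2^4=1,2,4,8,5$ and $2^5=-1$. Let $\chi(t)=\zeta^{\operatorname{ind}t}$ be the character with $\chi(2)=\zeta$: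
\[
\begin{array}{c|cccccccccc}
t&1&2&3&4&5&6&7&8&9&10\\ \hline
\operatorname{ind}t\bmod5&0&1&3&2&4&4&2&3&1&0
\end{array}
\]
Take $\psi_0=\psi_1=\chi$ and $\psi_2=\chi^{-2}$. Since $\chi(1-t)=\chi(t-1)$, the exponents in $c=\sum_{t=2}^{10}\chi(t)\chi(t-1)$ are the sums of neighboring entries of the table, namely $1,4,0,1,3,1,0,4,1$. Subtracting $2(1+\zeta+\dots+\zeta^4)=0$,
\[
c=2+4\zeta+\zeta^3+2\zeta^4=\zeta(2-2\zeta-\zeta^2),\qquad c\bar c=9-2(\zeta+\zeta^{-1})-2(\zeta^2+\zeta^{-2})=11 .
\]
Let $\lambda^3=11c$. We claim that $\lambda$ lies in no cyclotomic field.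

First, $\lambda\notin F'=\mathbb{Q}(\zeta_{15})$. The element $3\in\mathbb{F}_{11}$ has order $5$, so $\zeta\mapsto3$ defines a ring homomorphism $\mathbb{Z}[\zeta]\to\mathbb{F}_{11}$. It sends $c$ to $3\cdot(2-6-9)\ne0$, so its kernel is a prime ideal above $11$ that does not contain $c$. Let $v$ be the valuation at a prime of $F'$ above this kernel. Since $11$ is unramified in $F'$, we get $v(11c)=1$, which is not divisible by $3$.

Now suppose $\lambda\in E=\mathbb{Q}(\zeta_m)$, where we may take $15\mid m$. Let $\tau\in\operatorname{Gal}(E/\mathbb{Q})$ extend $\zeta_{15}\mapsto\zeta_{15}^4$; it fixes $\omega$ and inverts $\zeta$. Then $(\lambda\cdot\tau\lambda)^3=11c\cdot11\bar c=11^3$, so $\lambda\cdot\tau\lambda\in11\mu_3\subseteq F'$. Let $\rho\in\operatorname{Gal}(E/F')$. It fixes $\lambda^3$, so $\rho\lambda=\varepsilon\lambda$ with $\varepsilon\in\mu_3$. Since $\operatorname{Gal}(E/\mathbb{Q})$ is abelian and $\tau$ fixes $\varepsilon$, also $\rho\tau\lambda=\tau\rho\lambda=\varepsilon\,\tau\lambda$. Thus $\rho$ multiplies $\lambda\cdot\tau\lambda$ by $\varepsilon^2$ and at the same time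 fixes it, so $\varepsilon^2=1$ and $\varepsilon=1$. Hence $\lambda$ is fixed by $\operatorname{Gal}(E/F')$ and lies in $F'$, a contradiction.
\end{example}

\section{The scheme}\label{sec:scheme}

The entries of $\beta$ are roots of unity, and we need $01$-matrices. If the $\psi_k$ take values in the $p$th roots of unity, we replace each entry $\zeta_p^{\,i}$ by the $i$th power of the $p\times p$ cyclic shift. This adds a coordinate in $\mathbb{Z}_p$ to each point.

\subsection*{Construction}
Let $p\ge3$ be a prime, $q\equiv1\pmod p$ a prime power, and $\zeta=\zeta_p$. Fix a surjective homomorphism $\operatorname{ind}:\mathbb{F}_q^\times\to\mathbb{Z}_p$, which exists because $\mathbb{F}_q^\times$ is cyclic of order divisible by $p$, and put $\chi(x)=\zeta^{\operatorname{ind}x}$. Fix nonzero $e_0,e_1,e_2\in\mathbb{Z}_p$ with $e_0+e_1+e_2=0$, for instance $(1,1,-2)$. Everything below holds for all such choices. Let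
\[
X=\mathbb{Z}_3\times\mathbb{F}_q\times\mathbb{Z}_p .
\]
For $j\in\mathbb{Z}_p$ define relations between $(k,x,a)$ and $(l,y,b)$ by
\[
\begin{array}{lllll}
T_j:&l=k,&x=y,&b-a=j;\\
U_j:&l=k,&x\ne y,&b-a=j;\\
V_j:&l=k+1,&x\ne y,&b-a=e_k\operatorname{ind}(y-x)+j;\\
R:&l=k+1,&x=y,&
\end{array}
\]
and let $V_j^*$ and $R^*$ be the transposes of $V_j$ and $R$. Let $S$ consist of these $4p+2$ nonempty relations. The $T_j$ and $U_j$ partition the pairs with $l=k$, the $V_j$ and $R$ partition the pairs with $l=k+1$, and their transposes partition the pairs with $l=k-1$. So $S$ is a partition of $X\times X$. Moreover $T_0$ is the diagonal, $T_j^*=T_{-j}$ and $U_j^*=U_{-j}$. Adjacency matrices are denoted by the same letters as relations.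

\subsection*{Fourier decomposition}
Let $C$ be the $p\times p$ matrix with $C_{a,b}=1$ if $b=a+1$ and $0$ otherwise. Membership in a relation depends on $a,b$ only through $b-a$, so each adjacency matrix is a $3q\times3q$ array of blocks in $\mathbb{C}[C]$. The map $C\mapsto(\zeta^s)_{s\in\mathbb{Z}_p}$ is an isomorphism $\mathbb{C}[C]\to\mathbb{C}^p$. Applying $C\mapsto\zeta^s$ to every block gives an algebra homomorphism $\Phi_s:M_{3q}(\mathbb{C}[C])\to M_{3q}(\mathbb{C})$, and $\Phi=(\Phi_s)_s$ is injective. Since $C^*=C^{-1}$ and $\overline{\zeta^s}=\zeta^{-s}$, we have $\Phi_s(A^*)=\Phi_s(A)^*$.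

Put $\beta_s=\Phi_s(V_0)$. The block of $V_j$ at $((k,x),(k+1,y))$, $x\ne y$, is $C^{\,e_k\operatorname{ind}(y-x)+j}$, whose image under $\Phi_s$ is $\zeta^{sj}\chi^{se_k}(y-x)$. Therefore
\begin{equation}\label{eq:images}
\Phi_s(T_j)=\zeta^{sj}I,\quad\Phi_s(U_j)=\zeta^{sj}(N-I),\quad\Phi_s(V_j)=\zeta^{sj}\beta_s,\quad\Phi_s(V_j^*)=\zeta^{-sj}\beta_s^* .
\end{equation}
For $s\ne0$, $\beta_s$ is the matrix of Lemma~\ref{lem:beta} for the characters $\psi_k=\chi^{se_k}$, which have order $p$ because $se_k\ne0$ and product $1$ because $\sum_ke_k=0$. Its constant is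
\[
c_s=\sum_{t\ne0,1}\chi^{se_0}(t)\,\chi^{se_1}(1-t)\in\mathbb{Z}[\zeta].
\]
For $s=0$ we have $\beta_0=P\otimes(J-I)$, where $P$ is the $3\times3$ matrix with $P_{k,k+1}=1$ and zeros elsewhere. The nonzero blocks of $R$ equal $\sum_iC^i$, so
\begin{equation}\label{eq:R}
\Phi_0(R)=p\,P\otimes I,\qquad\Phi_0(R^*)=p\,P^2\otimes I,\qquad\Phi_s(R)=\Phi_s(R^*)=0\quad(s\ne0).
\end{equation}
This is the reason for not subdividing $R$ according to $b-a$. The pieces would map to nonzero multiples of $P\otimes I$ under $\Phi_s$, and $(P\otimes I)\beta_s$ and $\beta_s(P\otimes I)$ have the blocks $B_{\psi_{k+1}}$ and $B_{\psi_k}$ in position $(k,k+2)$, which differ unless all $e_k$ are equal.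

\begin{proposition}\label{prop:scheme}
$(X,S)$ is a commutative association scheme of rank $4p+2$ on $3pq$ points.
\end{proposition}

\begin{proof}
Let $\mathcal{A}$ be the complex span of the $4p+2$ adjacency matrices, and put
\[
\mathcal{B}_0=\operatorname{span}\{P^i\otimes I,\ P^i\otimes J:i=0,1,2\},\qquad\mathcal{B}_s=\operatorname{span}\{I,N,\beta_s,\beta_s^*\}\quad(s\ne0).
\]
The six matrices $P^i\otimes I$, $P^i\otimes(J-I)$ are nonzero with disjoint supports, and so are $I$, $N-I$, $\beta_s$, $\beta_s^*$. Hence $\dim\mathcal{B}_0=6$ and $\dim\mathcal{B}_s=4$. By \eqref{eq:images} and \eqref{eq:R}, the injective map $\Phi$ sends $\mathcal{A}$ into $\bigoplus_s\mathcal{B}_s$, and both spaces have dimension $6+4(p-1)=4p+2$. So $\Phi(\mathcal{A})=\bigoplus_s\mathcal{B}_s$. The space $\mathcal{B}_0$ is a commutative algebra because $P^3=I$ and $J^2=qJ$. For $s\ne0$, all products of $N,\beta_s,\beta_s^*$ are given by $N^2=qN$, by Lemma~\ref{lem:beta}(i)--(iii) and by the adjoint of (ii); they lie in $\mathcal{B}_s$ and do not depend on the order of the factors. Thus $\mathcal{A}$ is a commutative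 algebra, and Lemma~\ref{lem:recognize} applies.
\end{proof}

\begin{proposition}\label{prop:table}
The $4p+2$ characters of $\mathbb{C}S$ are given by the following table, where $i\in\mathbb{Z}_3$, $s\in\mathbb{Z}_p\setminus\{0\}$, and $\lambda$ runs over the three cube roots of $qc_s$. The values at $V_j^*$ and $R^*$ are the complex conjugates of the values at $V_j$ and $R$, and $\bar\lambda=q/\lambda$.
\[
\begin{array}{c|cccc|c}
\text{parameters}&T_j&U_j&V_j&R&\text{number}\\ \hline
i&1&q-1&(q-1)\omega^i&p\omega^i&3\\
i&1&-1&-\omega^i&p\omega^i&3\\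
s&\zeta^{sj}&(q-1)\zeta^{sj}&0&0&p-1\\
s,\lambda&\zeta^{sj}&-\zeta^{sj}&\zeta^{sj}\lambda&0&3(p-1)
\end{array}
\]
\end{proposition}

\begin{proof}
Since $\mathbb{C}S\cong\bigoplus_s\mathcal{B}_s$, the characters are the maps $f\circ\Phi_s$ with $f$ a character of $\mathcal{B}_s$. Each $\mathcal{B}_s$ satisfies the hypotheses of Lemma~\ref{lem:characters}, so it has exactly $\dim\mathcal{B}_s$ characters. Always $f(N)\in\{q,0\}$, because $N^2=qN$. The algebra $\mathcal{B}_0$ is generated by $N$ and $P\otimes I$, and $f(P\otimes I)\in\mu_3$. This leaves six possibilities, so all six occur; with $\beta_0=(P\otimes I)(N-I)$ they give the first two rows. Let $s\ne0$. A character is determined by $f(N)$ and $f(\beta_s)$, since $f(\beta_s^*)=\overline{f(\beta_s)}$. If $f(N)=q$, then $f(\beta_s)=0$ by Lemma~\ref{lem:beta}(ii). If $f(N)=0$, then $f(\beta_s)^3=qc_s$ by (iv) and $|f(\beta_s)|^2=q$ by (i). This leaves four possibilities, so all four occur, and \eqref{eq:images}, \eqref{eq:R} give the last two rows.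
\end{proof}

For $p=5$, $q=11$ and the choices of Example~\ref{ex:eleven}, the last row shows that $V_0$ has the eigenvalue $\lambda$ of that example. With Proposition~\ref{prop:criterion}, this already answers the Question.

\section{The splitting field}\label{sec:field}

From now on $p\ge5$. Put $F=\mathbb{Q}(\zeta_p)$ and $F'=\mathbb{Q}(\zeta_{3p})=F(\omega)$. For $s\in\mathbb{Z}_p\setminus\{0\}$ let $\sigma_s\in\operatorname{Gal}(F/\mathbb{Q})$ be given by $\zeta\mapsto\zeta^s$. Then $\sigma_t(c_s)=c_{ts}$, and $c_{-s}=\bar c_s$ because $\sigma_{-1}$ is complex conjugation on $F$. We use the following standard facts.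
\begin{itemize}
\item[(F1)] $\operatorname{Gal}(\mathbb{Q}(\zeta_m)/\mathbb{Q})\cong(\mathbb{Z}/m\mathbb{Z})^\times$. So every subfield of a cyclotomic field is Galois over $\mathbb{Q}$ with abelian group.
\item[(F2)] A nonzero prime ideal $\mathfrak{q}$ of the ring of integers of a number field $K$ defines a surjective homomorphism $v_{\mathfrak q}:K^\times\to\mathbb{Z}$, nonnegative on algebraic integers, and $v_{\sigma\mathfrak q}(\sigma x)=v_{\mathfrak q}(x)$ for $\sigma\in\operatorname{Aut}(K)$. If $\mathfrak{Q}$ lies above $\mathfrak{q}$ in an extension of $K$, then $v_{\mathfrak Q}$ is a positive integer multiple of $v_{\mathfrak q}$ on $K^\times$. A prime number $q\nmid m$ is unramified in $\mathbb{Q}(\zeta_m)$, that is, $v(q)=1$ at all primes above $q$.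
\item[(F3)] (Kummer theory.) If $\omega\in K$ and $\Gamma$ is the subgroup of $K^\times/K^{\times3}$ generated by the classes of $d_1,\dots,d_n$, then $[K(\sqrt[3]{d_1},\dots,\sqrt[3]{d_n}):K]=|\Gamma|$.
\end{itemize}

The two halves of Example~\ref{ex:eleven} become two lemmas. The first says that adjoining cube roots of suitable elements of $F$ to $F'$ adds nothing cyclotomic. An arbitrary cube root may well be cyclotomic, as $\sqrt[3]{\omega}$ is; the hypothesis that prevents this is a condition on $d\bar d$.

\begin{lemma}\label{lem:galois}
Let $\mathcal{D}\subseteq F^\times$ be a finite set, stable under $\operatorname{Gal}(F/\mathbb{Q})$, such that $d\bar d$ is the cube of a rational number for each $d\in\mathcal{D}$. Let $L=F'(\sqrt[3]{d}:d\in\mathcal{D})$. Then $L$ is Galois over $\mathbb{Q}$, and $\operatorname{Gal}(L/F')$ is the commutator subgroup of $\operatorname{Gal}(L/\mathbb{Q})$. Every element of $L$ that lies in a cyclotomic field lies in $F'$.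
\end{lemma}

\begin{proof}
The field $L$ is the splitting field of $(x^{3p}-1)\prod_{d\in\mathcal{D}}(x^3-d)$, which has rational coefficients because $\mathcal{D}$ is Galois-stable. Let $G=\operatorname{Gal}(L/\mathbb{Q})$ and $H=\operatorname{Gal}(L/F')$. Then $H$ is normal and $G/H$ is abelian, so $[G,G]\subseteq H$.

Since $p\ne3$, (F1) and the Chinese remainder theorem give an automorphism of $F'$ that fixes $\omega$ and inverts $\zeta$; extend it to $\tau\in G$. Both $\tau$ and $\tau^{-1}$ act on $F$ as complex conjugation. Let $h\in H$, let $\delta^3=d\in\mathcal{D}$ and $d\bar d=n^3$ with $n\in\mathbb{Q}$. Then $h\delta=\varepsilon\delta$ with $\varepsilon\in\mu_3$, and $h^k\delta=\varepsilon^k\delta$ for all $k$ because $h$ fixes $\mu_3$. An element of $H$ is determined by its action on these $\delta$, so $h^3=1$. From $(\tau^{-1}\delta)^3=\bar d=(n/\delta)^3$ we get $\tau^{-1}\delta=\eta n/\delta$ with $\eta\in\mu_3$, and therefore $h(\tau^{-1}\delta)=\varepsilon^{-1}\,\tau^{-1}\delta$. Applying $\tau$, which fixes $\varepsilon$, gives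
\[
\tau h\tau^{-1}\delta=\varepsilon^{-1}\delta=h^{-1}\delta .
\]
As $\tau h\tau^{-1}\in H$, we conclude $\tau h\tau^{-1}=h^{-1}$. Hence $\tau h\tau^{-1}h^{-1}=h^{-2}=h$, and $h$ is a commutator.

If $x\in L$ lies in a cyclotomic field, then $\mathbb{Q}(x)$ is Galois over $\mathbb{Q}$ with abelian group by (F1), so $[G,G]=H$ fixes $x$, and $x\in F'$.
\end{proof}

\begin{remark}\label{rem:conj}
Complex conjugation $\kappa$ cannot play the role of $\tau$. It also sends $\delta$ to $n/\delta$, but it inverts $\varepsilon$, so $\kappa h\kappa^{-1}\delta=\kappa(\varepsilon^{-1}n/\delta)=\varepsilon\delta$, and $\kappa$ commutes with $H$. The proof needs an automorphism that treats $\zeta_p$ and $\omega$ differently.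
\end{remark}

The lemma applies to $\mathcal{D}=\{qc_s:s\ne0\}$, since $\sigma_t(qc_s)=qc_{ts}$ and $qc_s\cdot q\bar c_s=q^3$. The second lemma is the only place where $q$ has to be prime.

\begin{lemma}\label{lem:valuation}
Let $q$ be prime, $s\ne0$, and let $v$ be the valuation at a prime of $F$ or of $F'$ above $q$. Then $v(qc_s)\in\{1,2\}$. In particular $qc_s$ is not a cube in $F'$.
\end{lemma}

\begin{proof}
Since $q>p\ge5$, the prime $q$ does not divide $3p$, so $v(q)=1$ by (F2). The algebraic integers $c_s,\bar c_s$ have product $q$, so $v(c_s)$ and $v(\bar c_s)$ are nonnegative with sum $1$. Thus $v(qc_s)=1+v(c_s)\in\{1,2\}$, while cubes have valuation in $3\mathbb{Z}$.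
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that a cyclotomic field $E$ splits $\mathbb{Q}S$. By Proposition~\ref{prop:table}, some character sends $V_0$ to a cube root $\lambda$ of $qc_1$, and $\lambda\in E$ by Proposition~\ref{prop:criterion}. Lemma~\ref{lem:galois} gives $\lambda\in F'$, which contradicts Lemma~\ref{lem:valuation}.
\end{proof}

The same tools describe the splitting field completely. The \emph{symmetrization} of $S$ is the set of relations $s\cup s^*$, $s\in S$. We call a cyclotomic field $K_0\subseteq L$ the \emph{largest cyclotomic subfield} of $L$ if it contains every cyclotomic field inside $L$.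

\begin{theorem}\label{thm:fine}
Let $p\ge5$ be a prime, $q\equiv1\pmod p$ a prime power, and $(X,S)$ the scheme of Section~\ref{sec:scheme}. Choose $\lambda_s$ with $\lambda_s^3=qc_s$, and let $L=F'(\lambda_s:s\in\mathbb{Z}_p\setminus\{0\})$.
\begin{itemize}
\item[(a)] A field $K\subseteq\mathbb{C}$ splits $\mathbb{Q}S$ if and only if $K\supseteq L$.
\item[(b)] $[L:F']=3^r$ with $0\le r\le\frac{p-1}2$. The field $L$ is Galois over $\mathbb{Q}$ and $\operatorname{Gal}(L/F')$ is the commutator subgroup of $\operatorname{Gal}(L/\mathbb{Q})$, so $F'$ is the largest cyclotomic subfield of $L$. Either $qc_1$ is a cube in $F'$ and $L=F'$, or $L$ is contained in no cyclotomic field.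
\item[(c)] If $q$ is prime, then $r\ge1$. If $q$ is prime and $p=5$, then $r=2$ and $[L:\mathbb{Q}]=72$.
\item[(d)] If $r\ge1$, the symmetrization of $S$ is a symmetric association scheme whose rational adjacency algebra has no cyclotomic splitting field. For $p=5$, $q=11$ it has $165$ points and rank $12$.
\item[(e)] For every $n$ there is a commutative scheme whose smallest splitting field in $\mathbb{C}$ has degree at least $9^n$ over its largest cyclotomic subfield.
\end{itemize}
\end{theorem}

\begin{proof}
(a) All entries of the table in Proposition~\ref{prop:table} lie in $L$, and so do their conjugates, because the cube roots of $qc_s$ are the $\omega^i\lambda_s$ and $\bar\lambda=q/\lambda$. Conversely $\zeta$, $p\omega$ and $\lambda_s$ are values at $T_1$, $R$ and $V_0$. So $L(S)=L$, and Proposition~\ref{prop:criterion} applies.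

(b) Let $\Gamma\le F'^\times/F'^{\times3}$ be generated by the classes of the $qc_s$. It is an $\mathbb{F}_3$-vector space, of dimension $r$ say, and $[L:F']=3^r$ by (F3). Since $qc_s\cdot qc_{-s}=q^3$, the classes of $qc_s$ and $qc_{-s}$ are inverse to each other, so $\Gamma$ is generated by $(p-1)/2$ classes. The second sentence is Lemma~\ref{lem:galois}. If $qc_1=x^3$ with $x\in F'$, apply an extension of $\sigma_s$ to $F'$ to see that each $qc_s$ is a cube in $F'$; then $L=F'$. Otherwise $\lambda_1\notin F'$, so $\lambda_1$ lies in no cyclotomic field by Lemma~\ref{lem:galois}, and neither does $L$.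

(c) By Lemma~\ref{lem:valuation} the class of $qc_1$ is nontrivial, so $r\ge1$. Let $p=5$. Then $r\le2$, and we show that the classes of $qc_1$ and $qc_2$ are independent. One valuation gives one linear condition over $\mathbb{F}_3$, so we use two. Let $\sigma=\sigma_2$; it has order $4$, and $\sigma^2=\sigma_{-1}$. Fix a prime $\mathfrak{q}$ of $F$ above $q$, and for $i\in\mathbb{Z}_4$ let $v_i$ be the valuation at $\sigma^i\mathfrak{q}$, so that $v_i(\sigma x)=v_{i-1}(x)$. Let $\epsilon_i\in\mathbb{F}_3$ be the residue of $v_i(qc_1)$; by Lemma~\ref{lem:valuation}, $\epsilon_i=\pm1$. From $qc_1\cdot\sigma^2(qc_1)=q^3$ we get $\epsilon_i+\epsilon_{i-2}=0$. Modulo $3$, the pair $(v_0,v_1)$ takes the values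
\[
(\epsilon_0,\epsilon_1)\ \text{ at }qc_1,\qquad(\epsilon_{-1},\epsilon_0)=(-\epsilon_1,\epsilon_0)\ \text{ at }qc_2=\sigma(qc_1),
\]
and the determinant is $\epsilon_0^2+\epsilon_1^2=2\ne0$ in $\mathbb{F}_3$. A valuation at a prime of $F'$ above $\sigma^i\mathfrak{q}$ restricts to $v_i$, since both take the value $1$ at $q$. So if $(qc_1)^a(qc_2)^b$ is a cube in $F'$, then $a(\epsilon_0,\epsilon_1)+b(-\epsilon_1,\epsilon_0)=0$, and $a\equiv b\equiv0\pmod3$. Hence $r=2$ and $[L:\mathbb{Q}]=[\mathbb{Q}(\zeta_{15}):\mathbb{Q}]\cdot9=8\cdot9$.

(d) The adjacency matrices of the relations $s\cup s^*$ span the space of $A\in\mathbb{C}S$ with $A^T=A$. This space is closed under multiplication, since $(AB)^T=B^TA^T=BA=AB$ by commutativity. By Lemma~\ref{lem:recognize} the symmetrization is a scheme, symmetric and commutative. The $T_j$ contribute $(p+1)/2$ relations, the $U_j$ as many, the $V_j\cup V_j^*$ contribute $p$, and $R\cup R^*$ one; the rank is $2p+2$, which is $12$ for $p=5$. A symmetric scheme has real eigenvalues, so $\lambda=\lambda_1$ has to be recovered from real numbers. The character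 with parameters $s=1$, $\lambda$ restricts to a character of the symmetrization with values
\[
x_0=\lambda+\bar\lambda\ \text{ at }V_0+V_0^*,\qquad x_1=\zeta\lambda+\zeta^{-1}\bar\lambda\ \text{ at }V_1+V_1^*,
\]
and $x_1-\zeta^{-1}x_0=(\zeta-\zeta^{-1})\lambda$ with $\zeta-\zeta^{-1}\ne0$. If a cyclotomic field $E$ split the symmetrization, then $x_0,x_1\in E$ by Proposition~\ref{prop:criterion}, so $\lambda$ would lie in the cyclotomic field $E(\zeta)$. Then $\lambda\in F'$ by Lemma~\ref{lem:galois}, so $qc_1$ is a cube in $F'$ and $r=0$ by (b), contrary to the hypothesis. For $q=11$ we have $r\ge1$ by (c).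

(e) By Dirichlet's theorem there are distinct primes $q_1,\dots,q_n\equiv1\pmod5$. Let $(X_i,S_i)$ be a scheme of Section~\ref{sec:scheme} for $p=5$ and $q=q_i$, with Jacobi sums $c_s^{(i)}$ and smallest splitting field $L_i$. On $X_1\times\dots\times X_n$ take the relations with adjacency matrices $A^{(1)}\otimes\dots\otimes A^{(n)}$, where $A^{(i)}$ is an adjacency matrix of $S_i$. Their span is the tensor product of the algebras $\mathbb{C}S_i$, so they form a commutative scheme by Lemma~\ref{lem:recognize}. The maps $f_1\otimes\dots\otimes f_n$, with $f_i$ a character of $\mathbb{C}S_i$, are characters; evaluating at $I\otimes\dots\otimes A^{(i)}\otimes\dots\otimes I$ recovers $f_i(A^{(i)})$. So they are distinct, their number is the dimension, and they are all the characters. Their values generate the compositum $\tilde L=L_1\cdots L_n$, which is thus the smallest splitting field. It is the field of Lemma~\ref{lem:galois} for $\mathcal{D}=\{q_ic_s^{(i)}\}$, so its largest cyclotomic subfield is $F'=\mathbb{Q}(\zeta_{15})$.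

Suppose that $\prod_i(q_ic_1^{(i)})^{a_i}(q_ic_2^{(i)})^{b_i}$ is a cube in $F'$. Fix $j$ and let $v$ be a valuation at a prime above $q_j$. For $i\ne j$ we have $v(q_i)=0$, and $v(c_s^{(i)})=0$ because $c_s^{(i)}$ and its conjugate are algebraic integers with product $q_i$. So only the $j$th factor contributes, and the two valuations used in (c) give $a_j\equiv b_j\equiv0\pmod3$. The $2n$ classes are independent, and $[\tilde L:F']\ge3^{2n}=9^n$ by (F3).
\end{proof}

\section{The hypotheses on $p$ and $q$}\label{sec:hyp}

The scheme and its character table exist for every prime $p\ge3$ and every prime power $q\equiv1\pmod p$. The condition $p\ne3$ entered through the automorphism $\tau$ in Lemma~\ref{lem:galois}, and the primality of $q$ through $v(q)=1$ in Lemma~\ref{lem:valuation}. Neither can be dropped from Theorem~\ref{thm:main}.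

\begin{remark}[the case $p=3$]
Three nonzero elements of $\mathbb{Z}_3$ have sum $0$ only if they are equal. So $\psi_0=\psi_1=\psi_2$ for each $s$, and Lemma~\ref{lem:beta}(iv) gives $qc_s=g(\psi_0)^3$. The cube roots of $qc_s$ are the numbers $\omega^ig(\psi_0)\in\mathbb{Q}(\zeta_{3\ell})$, where $\ell$ is the characteristic of $\mathbb{F}_q$. All entries of the table lie in $\mathbb{Q}(\zeta_{3\ell})$, and this field splits $\mathbb{Q}S$.
\end{remark}

\begin{remark}[proper prime powers]
The map $t\mapsto t^\ell$ permutes $\mathbb{F}_q\setminus\{0,1\}$ and $1-t^\ell=(1-t)^\ell$, so $c_s=c_{s\ell}$. For $p=5$ and $q=16$ we have $\ell^2=4\equiv-1\pmod5$, hence $c_1=c_{-1}=\bar c_1$. With $c_1\bar c_1=16$ this gives $c_1=\pm4$, and $qc_1=(\pm4)^3$ is a cube. By Theorem~\ref{thm:fine}(a),(b), the field $\mathbb{Q}(\zeta_{15})$ splits $\mathbb{Q}S$. Both alternatives in Theorem~\ref{thm:fine}(b) therefore occur.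
\end{remark}

\begin{thebibliography}{9}

\bibitem{Herman}
Allen Herman, \emph{The Terwilliger algebras of doubly regular tournaments}, arXiv:2404.11560 (2024).

\end{thebibliography}
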